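\title{Roots of finite sums of Laplace eigenfunctions on closed manifolds}

\begin{abstract}
Let $(M,g)$ be a compact connected Riemannian manifold of dimension $d$ without boundary. We show that every finite real linear combination of nonconstant Laplace eigenfunctions has a root in every geodesic ball of radius $c_M\sum_\lambda\lambda^{-1/2}$, where the sum runs over the distinct eigenvalues that occur and $c_M$ depends only on $(M,g)$. More precisely, each eigenvalue contributes at most $j_{d/2-1,1}\lambda^{-1/2}+C_M\lambda^{-3/2}$ to the radius, where $j_{\nu,1}$ is the first positive zero of the Bessel function $J_\nu$. This leading constant is optimal on the sphere, and on every manifold $c_M\ge\pi/2$. The proof composes commuting operators $\mathsf{j}_\nu(t\sqrt{-\Delta})$, built from normalized Bessel functions, whose kernels are positive on a ball of radius $t$ and vanish outside it, and each of which annihilates one eigenspace.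
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $(M,g)$ is a compact, connected, smooth Riemannian manifold without boundary, $d=\dim M\ge1$, and $\Delta$ is the Laplace--Beltrami operator. Let $(\phi_k)_{k\ge0}$ be an orthonormal basis of $L^2(M;\mathbb{R})$ consisting of real eigenfunctions,
\[
-\Delta\phi_k=\lambda_k\phi_k,\qquad 0=\lambda_0<\lambda_1\le\lambda_2\le\cdots,
\]
with $\phi_0$ constant. We consider finite sums $f=\sum_{k\in S}a_k\phi_k$ with real $a_k$ and with $S\subset\{1,2,\dots\}$ finite and nonempty. Such an $f$ is orthogonal to the constants, so it has a root somewhere on $M$. The question is how large a ball can be free of roots.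

For a single eigenfunction the scale is the wavelength: a solution of $-\Delta f=\lambda f$ is known to change sign on each ball of radius $c_M\lambda^{-1/2}$. For a sum one might guess that the slowest oscillation decides, so that the scale is the largest of the numbers $\lambda_k^{-1/2}$, $k\in S$. On the circle the exact picture is different: two nearby frequencies can be combined into a function that is positive on an interval almost twice as long as either frequency allows alone (Example~\ref{ex:beats}), and $n$ nearby frequencies gain a factor almost $n$. The wavelengths add up. Upper bounds of this additive form are known in the following settings.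
\begin{itemize}
\item[(i)] (Kozma--Oravecz.) A real-valued trigonometric polynomial $\sum_{k\in S}a_k\exp(2\pi i\langle x,k\rangle)$ on the torus, with $S\subset\mathbb{Z}^m$ finite and with mean value $0$, has a zero in each ball of radius $\frac14\sum_{k\in S}\|k\|^{-1}$.
\item[(ii)] If $p\in\mathbb{R}[x_1,\dots,x_m]$ has mean value $0$ on $\mathbb{S}^{m-1}$ and $p|_{\mathbb{S}^{m-1}}=\sum_{k\in S}a_kf_k$ with $f_k$ a harmonic homogeneous polynomial of degree $k$, then $p|_{\mathbb{S}^{m-1}}$ has a zero in each geodesic ball of radius $\pi^2m\sum_{k\in S}k^{-1}$.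
\item[(iii)] If $m\in\{2,3\}$ and $\phi_1,\dots,\phi_n\colon\mathbb{R}^m\to\mathbb{R}$ are smooth global solutions of $-\Delta\phi_k=\lambda_k\phi_k$ with $\lambda_k>0$, then each real combination $\sum_{k=1}^na_k\phi_k$ has a zero in every ball of radius $2\pi\sum_{k=1}^n\lambda_k^{-1/2}$.
\end{itemize}
The following question comes from \cite{Steinerberger}.

\medskip
\noindent\textbf{Question.} Is there a constant $0<c_M<\infty$, depending only on $(M,g)$ and in particular not on the choice of the eigenbasis, such that every $f=\sum_{k\in S}a_k\phi_k$ has a root in every geodesic ball of radius $c_M\sum_{k\in S}\lambda_k^{-1/2}$?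
\medskip

The answer is yes for every such manifold, and each distinct eigenvalue has to be counted only once. Let $\Sigma_S=\{\lambda_k:k\in S\}$ be the set of distinct eigenvalues, so that $\sum_{\lambda\in\Sigma_S}\lambda^{-1/2}\le\sum_{k\in S}\lambda_k^{-1/2}$. Balls $B(x,r)$ are open geodesic balls; a root in the open ball is also a root in the closed one.

\begin{theorem}\label{thm:A}
There is $c_M<\infty$, depending only on $(M,g)$, such that every $f=\sum_{k\in S}a_k\phi_k$ has a root in every ball of radius $c_M\sum_{\lambda\in\Sigma_S}\lambda^{-1/2}$, hence in every ball of radius $c_M\sum_{k\in S}\lambda_k^{-1/2}$. If $f\not\equiv0$, then $f$ takes strictly positive and strictly negative values in each such ball.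
\end{theorem}

To state the sharper form, define for $\nu>-1$ the normalized Bessel function
\begin{equation}\label{eq:bessel}
\mathsf{j}_\nu(z)=\Gamma(\nu+1)\Big(\frac2z\Big)^{\nu}J_\nu(z)=\Gamma(\nu+1)\sum_{m\ge0}\frac{(-1)^m(z/2)^{2m}}{m!\,\Gamma(m+\nu+1)},
\end{equation}
an even entire function with $\mathsf{j}_\nu(0)=1$, and let $j_{\nu,1}$ be its first positive zero. Since $\Gamma(m+\frac12)=\sqrt\pi\,(2m)!/(4^mm!)$, we have $\mathsf{j}_{-1/2}(z)=\cos z$ and $j_{-1/2,1}=\pi/2$.

\begin{theorem}\label{thm:B}
There is $C_M<\infty$, depending only on $(M,g)$, such that every $f=\sum_{k\in S}a_k\phi_k$ has a root in every ball of radius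
\[
\sum_{\lambda\in\Sigma_S}\Big(\frac{j_{d/2-1,1}}{\sqrt\lambda}+\frac{C_M}{\lambda^{3/2}}\Big).
\]
If $f\not\equiv0$, then $f$ takes strictly positive and strictly negative values in each such ball.
\end{theorem}

\begin{theorem}\label{thm:C}
\begin{itemize}
\item[(1)] On every $M$, any constant for which Theorem~\ref{thm:A} holds satisfies $c_M\ge\pi/2$, already for single eigenfunctions with $\lambda\to\infty$.
\item[(2)] On the unit sphere $\mathbb{S}^d$, the number $j_{d/2-1,1}$ in Theorem~\ref{thm:B} cannot be replaced by a smaller one, already for single eigenfunctions with $\lambda\to\infty$.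
\item[(3)] On $\mathbb{T}^d=(\mathbb{R}/2\pi\mathbb{Z})^d$, for every $n\ge1$ and $0<\delta<\frac\pi2$ there are an eigenbasis $(\phi_k)$ and $f=\sum_{k\in S}a_k\phi_k$ with $|S|=n$, all $a_k\ne0$, and $n$ distinct eigenvalues, such that $f$ is positive on a ball of radius $(\frac\pi2-\delta)\sum_{k\in S}\lambda_k^{-1/2}$. On any circle, every $f=\sum_{k\in S}a_k\phi_k$ has a root in each closed interval of radius $\frac\pi2\sum_{\lambda\in\Sigma_S}\lambda^{-1/2}$. Thus on $\mathbb{T}^1$ the constant $\frac\pi2=j_{-1/2,1}$ is optimal for every $n$.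
\end{itemize}
\end{theorem}

Section~\ref{sec:circle} proves the upper bound on the circle by hand and isolates the three properties of an averaging operator that the argument uses. Section~\ref{sec:bessel} shows why Bessel functions supply such operators in flat space. Section~\ref{sec:composition} states the key fact for a general manifold, Proposition~\ref{prop:kernel}, and deduces Theorems~\ref{thm:A} and~\ref{thm:B}. Section~\ref{sec:kernel} proves the proposition by a Hadamard parametrix, and Section~\ref{sec:lower} contains the lower bounds.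

\section{The circle}\label{sec:circle}

On a circle $\mathbb{R}/a\mathbb{Z}$ the eigenfunctions with eigenvalue $\lambda$ are the combinations of $\cos(\sqrt\lambda\,x)$ and $\sin(\sqrt\lambda\,x)$. For $t>0$ let
\[
(T_tu)(x)=\tfrac12\big(u(x+t)+u(x-t)\big).
\]
The addition formulas give $T_t\phi=\cos(t\sqrt\lambda)\,\phi$ for every eigenfunction $\phi$ with eigenvalue $\lambda$.

\begin{proposition}\label{prop:circle}
On any circle, $f=\sum_{k\in S}a_k\phi_k$ has a root in each closed interval of radius $\frac\pi2\sum_{\lambda\in\Sigma_S}\lambda^{-1/2}$.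
\end{proposition}

\begin{proof}
Let $\Sigma_S=\{\mu_1,\dots,\mu_n\}$, write $f=g_1+\dots+g_n$ with $-\Delta g_l=\mu_lg_l$, and put $t_i=\pi/(2\sqrt{\mu_i})$. The composition $T_{t_1}\cdots T_{t_n}$ multiplies $g_l$ by $\prod_i\cos(t_i\sqrt{\mu_l})$, and the factor $i=l$ is zero. Hence for every $x$
\[
0=(T_{t_1}\cdots T_{t_n}f)(x)=2^{-n}\sum_{\epsilon\in\{\pm1\}^n}f(x+\epsilon_1t_1+\dots+\epsilon_nt_n).
\]
All these points lie in the closed interval of radius $t_1+\dots+t_n$ about $x$. A continuous function without a root in the interval has one strict sign there, and then the average is not zero.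
\end{proof}

The interval must be closed here: $\cos Kx$ has no root in $|x|<\pi/(2K)$. The next example shows, for $n=2$, that the sum of the wavelengths is the true scale.

\begin{example}\label{ex:beats}
On $\mathbb{R}/2\pi\mathbb{Z}$, for an integer $K\ge1$,
\[
f_0(x)=\cos Kx-\cos(K+1)x=2\sin\big((K+\tfrac12)x\big)\sin\tfrac x2
\]
is nonnegative for $|x|<\pi/(K+\frac12)$ and vanishes there only at $x=0$. Fix $R<\pi/(K+\frac12)$. Near $0$ we have $\cos Kx\ge\frac12$, and on the rest of $[-R,R]$ the function $f_0$ is bounded below by a positive constant. So $f_0+\varepsilon\cos Kx>0$ on $[-R,R]$ for small $\varepsilon>0$. The ratio of $\pi/(K+\frac12)$ to the radius $\frac\pi2\big(\frac1K+\frac1{K+1}\big)$ of Proposition~\ref{prop:circle} is $1-(2K+1)^{-2}$.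
\end{example}

The proof of Proposition~\ref{prop:circle} uses three properties of $T_t$.
\begin{itemize}
\item[(F)] $T_t$ is a function of the Laplacian: it multiplies each eigenspace by a scalar, and this scalar is zero on the eigenspace of $\lambda$ for some $t$ of order $\lambda^{-1/2}$. This is why the operators commute and why, after one eigenvalue has been removed, the remaining function is still a sum of eigenfunctions with the remaining eigenvalues.
\item[(S)] $(T_tu)(x)$ depends only on $u$ within distance $t$ of $x$.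
\item[(P)] $T_t$ is positive: it maps positive functions to positive functions.
\end{itemize}
On a manifold the two obvious generalizations each run into trouble. The wave operator $\cos(t\sqrt{-\Delta})$ has (F) and (S), but not (P) in general: on $\mathbb{R}^3$ Kirchhoff's formula expresses it as $\partial_t(t\,m(t))=m(t)+t\,m'(t)$, where $m(t)$ is the mean over the sphere of radius $t$, and this can be negative for positive data. Averaging over geodesic spheres or balls has (S) and (P), but on a curved manifold it has no reason to preserve eigenspaces. We keep (F) by definition, obtain (S) by averaging wave operators in time, and prove (P) for short times.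

\section{Bessel functions and averages in flat space}\label{sec:bessel}

\begin{lemma}\label{lem:bessel}
Let $\nu>-1$.
\begin{itemize}
\item[(a)] For $\lambda\ge0$ the function $Y(t)=\mathsf{j}_\nu(t\sqrt\lambda)$ solves $Y''+\frac{2\nu+1}tY'+\lambda Y=0$ with $Y(0)=1$, $Y'(0)=0$. The function $\mathsf{j}_\nu$ has positive zeros, and they are simple.
\item[(b)] (Sonine's formula.) For $\eta>0$,
\[
\mathsf{j}_{\nu+\eta}(z)=C_{\nu,\eta}\int_0^1\mathsf{j}_\nu(z\sigma)\,\sigma^{2\nu+1}(1-\sigma^2)^{\eta-1}\,d\sigma,\qquad C_{\nu,\eta}=\frac{2\,\Gamma(\nu+\eta+1)}{\Gamma(\nu+1)\Gamma(\eta)}.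
\]
In particular (Poisson's formula), for $\nu>-\frac12$,
\[
\mathsf{j}_\nu(z)=C_{-1/2,\,\nu+1/2}\int_0^1\cos(z\sigma)\,(1-\sigma^2)^{\nu-1/2}\,d\sigma .
\]
\item[(c)] The map $\nu\mapsto j_{\nu,1}$ is strictly increasing and $C^1$ on $(-1,\infty)$. Hence there is $L=L(d)$ with $j_{d/2-1+\eta,1}\le j_{d/2-1,1}+L\eta$ for $\eta\in[0,1]$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The coefficients $\gamma_m$ of $z^{2m}$ in \eqref{eq:bessel} satisfy $4m(m+\nu)\gamma_m=-\gamma_{m-1}$, which is the equation $y''+\frac{2\nu+1}zy'+y=0$; rescaling $z=t\sqrt\lambda$ gives the equation for $Y$. The function $u=z^{\nu+1/2}\mathsf{j}_\nu(z)$ solves $u''+\big(1-(\nu^2-\frac14)z^{-2}\big)u=0$, whose coefficient exceeds $\frac12$ for large $z$, so $u$ has positive zeros by Sturm comparison. A multiple zero at $z>0$ would force $\mathsf{j}_\nu\equiv0$ by uniqueness for the linear equation.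

(b) Integrate the series termwise, using
\[
\int_0^1\sigma^{2m+2\nu+1}(1-\sigma^2)^{\eta-1}\,d\sigma=\frac{\Gamma(m+\nu+1)\Gamma(\eta)}{2\,\Gamma(m+\nu+\eta+1)}.
\]
Poisson's formula is the case of the pair $(-\frac12,\nu+\frac12)$, because $\mathsf{j}_{-1/2}=\cos$.

(c) For $0\le z\le j_{\nu,1}$ the integrand in (b) is positive for $0<\sigma<1$. So $\mathsf{j}_{\nu+\eta}>0$ on $[0,j_{\nu,1}]$, that is, $j_{\nu+\eta,1}>j_{\nu,1}$. For the regularity fix $\nu_0$ and put $z_0=j_{\nu_0,1}$. Since $\Gamma(\nu+1)/\Gamma(m+\nu+1)=1/((\nu+1)\cdots(\nu+m))$, the series \eqref{eq:bessel} is analytic in $(\nu,z)$ for $\nu>-1$. The zero $z_0$ is simple, so the implicit function theorem gives $\epsilon\in(0,z_0)$ such that for $\nu$ near $\nu_0$ there is exactly one zero $z(\nu)$ of $\mathsf{j}_\nu$ in $(z_0-\epsilon,z_0+\epsilon)$, and $z(\nu)$ is $C^1$. On the compact interval $[0,z_0-\epsilon]$ we have $\mathsf{j}_{\nu_0}>0$, hence $\mathsf{j}_\nu>0$ for $\nu$ near $\nu_0$. So $z(\nu)=j_{\nu,1}$. Take for $L$ the maximum of the derivative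 on $[\frac d2-1,\frac d2]\subset(-1,\infty)$.
\end{proof}

The equation in (a) is singular at $t=0$, but for $\nu\ge-\frac12$ the singular term acts as friction. This gives an estimate that is uniform in $\lambda$, which is what we need to sum over the spectrum.

\begin{lemma}\label{lem:energy}
Let $\nu\ge-\frac12$, $\lambda\ge0$, let $e$ be continuous on $[0,T)$, and let $R\in C^1([0,T))\cap C^2((0,T))$ satisfy
\[
R''+\tfrac{2\nu+1}tR'+\lambda R=e\quad\text{on }(0,T),\qquad R(0)=R'(0)=0 .
\]
Then $|R(t)|\le t\int_0^t|e(\tau)|\,d\tau$ for $0\le t<T$.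
\end{lemma}

\begin{proof}
Let $Q=R'^2+\lambda R^2$. Then $Q'=2R'e-2\frac{2\nu+1}tR'^2\le2|e|\sqrt Q$. For $\varepsilon>0$ this gives $\frac{d}{dt}\sqrt{Q+\varepsilon}=Q'/(2\sqrt{Q+\varepsilon})\le|e|$ on $(0,T)$. Since $Q$ is continuous on $[0,T)$ and $Q(0)=0$, we get $\sqrt{Q(t)+\varepsilon}\le\sqrt\varepsilon+\int_0^t|e|$. Let $\varepsilon\to0$ to obtain $|R'(t)|\le\sqrt{Q(t)}\le\int_0^t|e|$, and integrate once more.
\end{proof}

\subsection*{Flat space}
Let $\phi$ be smooth on $\mathbb{R}^d$ with $-\Delta\phi=\lambda\phi$, $\lambda\ge0$, and let $m(t)$ be the mean of $\theta\mapsto\phi(x+t\theta)$ over the unit sphere $S^{d-1}$, whose area is $2\pi^{d/2}/\Gamma(\frac d2)$ (for $d=1$, the two points $\pm1$). In polar coordinates about $x$ the angular part of $\Delta$ has mean zero over spheres, so $m''+\frac{d-1}tm'+\lambda m=0$. Moreover $m$ is smooth and even, and $m(0)=\phi(x)$. Lemma~\ref{lem:energy} with $e=0$ gives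
\[
m(t)=\mathsf{j}_{d/2-1}(t\sqrt\lambda)\,\phi(x).
\]
For $d=1$ this is the identity for $T_t$; it explains the constant $j_{d/2-1,1}$ in Theorem~\ref{thm:B}. Now let $\eta>0$ and $\nu=\frac d2-1+\eta$. Sonine's formula for the pair $(\frac d2-1,\eta)$ and the substitution $\sigma=|v|/t$ turn the last identity into
\begin{equation}\label{eq:flat}
\mathsf{j}_\nu(t\sqrt\lambda)\,\phi(x)=\int_{|v|<t}c_\nu\,t^{-2\nu}\,\frac{(t^2-|v|^2)^{\eta-1}}{\Gamma(\eta)}\,\phi(x+v)\,dv,\qquad c_\nu=\pi^{-d/2}\,\Gamma(\nu+1).
\end{equation}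
For $\eta=1$ this is the mean over the ball, and as $\eta\to0$ the weight concentrates on the sphere. For $0<\eta\le1$ the weight is at least $c_\nu t^{-d}/\Gamma(\eta)$ on the whole ball. This lower bound, of order $\eta t^{-d}$, is the room in which the errors caused by curvature will be absorbed. They turn out to have relative size $t^2$, so we need $\eta\gtrsim t^2$.

\section{Positive kernels and their composition}\label{sec:composition}

\begin{proposition}\label{prop:kernel}
There are $t_0\in(0,1]$ and $C_0<\infty$, depending only on $(M,g)$, with $C_0t_0^2\le1$, such that the following holds. Let $0<t\le t_0$, $\eta\in(0,1]$, $\eta\ge C_0t^2$, $\nu=\frac d2-1+\eta$, and $x\in M$. Then there is $\mathcal{K}^\eta_t(x,\cdot)\in L^1(M)$, strictly positive on $B(x,t)$ and zero outside $B(x,t)$, such that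
\begin{equation}\label{eq:kernel}
\int_M\mathcal{K}^\eta_t(x,y)\,\phi(y)\,dy=\mathsf{j}_\nu(t\sqrt\lambda)\,\phi(x)
\end{equation}
for every eigenfunction $-\Delta\phi=\lambda\phi$, including $\lambda=0$.
\end{proposition}

The proof occupies Section~\ref{sec:kernel}. To obtain a strict change of sign, and not only a root, we must know that $f$ does not vanish on an open set. We use Aronszajn's unique continuation theorem in the following form: on a connected manifold with smooth metric, a solution of $-\Delta u=\mu u$ that vanishes on a nonempty open set vanishes identically.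

\begin{lemma}\label{lem:uc}
If $f=\sum_{k\in S}a_k\phi_k$ vanishes on a nonempty open set $U$, then $f\equiv0$.
\end{lemma}

\begin{proof}
Write $f=\sum_{l=1}^ng_l$ with $-\Delta g_l=\mu_lg_l$ and $\mu_1,\dots,\mu_n$ distinct. On $U$ we have $\sum_l\mu_l^mg_l=(-\Delta)^mf=0$ for $0\le m<n$. The Vandermonde matrix $(\mu_l^m)$ is invertible, so each $g_l$ vanishes on $U$, hence on $M$.
\end{proof}

\begin{lemma}\label{lem:composition}
Let $\Sigma_S=\{\mu_1,\dots,\mu_n\}$ with the $\mu_i$ distinct. Suppose that for each $i$ there are $\eta_i\in(0,1]$ and $t_i\in(0,t_0]$ with $\eta_i\ge C_0t_i^2$ and $\mathsf{j}_{\nu_i}(t_i\sqrt{\mu_i})=0$, where $\nu_i=\frac d2-1+\eta_i$. Then every $f=\sum_{k\in S}a_k\phi_k\not\equiv0$ takes strictly positive and strictly negative values, and has a root, in every ball $B(x_0,r)$ with $r=t_1+\dots+t_n$.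
\end{lemma}

\begin{proof}
Write $f=\sum_lg_l$ with $-\Delta g_l=\mu_lg_l$. Suppose $f\ge0$ on $B(x_0,r)$; the case $f\le0$ follows by passing to $-f$. Put $f_0=f$ and $f_i(x)=\int\mathcal{K}^{\eta_i}_{t_i}(x,y)f_{i-1}(y)\,dy$. By \eqref{eq:kernel} and induction,
\[
f_i=\sum_{l=1}^n\Big(\prod_{m=1}^i\mathsf{j}_{\nu_m}(t_m\sqrt{\mu_l})\Big)g_l .
\]
So each $f_i$ is continuous, and $f_n\equiv0$ because the factor $m=l$ vanishes.

Let $r_i=r-t_1-\dots-t_i$, so $r_0=r$ and $r_n=0$. We show by induction that $f_i(x)>0$ whenever $d(x,x_0)\le r_i$ and $1\le i\le n$. For such $x$ the triangle inequality gives $B(x,t_i)\subset B(x_0,r_{i-1})$. On $B(x,t_i)$ the continuous function $f_{i-1}$ is nonnegative and not identically zero: for $i=1$ by assumption and Lemma~\ref{lem:uc}, for $i\ge2$ because it is positive by induction. Thus $f_{i-1}>0$ on a nonempty open subset of $B(x,t_i)$. The kernel is positive on $B(x,t_i)$ and zero outside, so $f_i(x)>0$.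

For $i=n$ this says $f_n(x_0)>0$, a contradiction. Hence $f$ takes both signs on $B(x_0,r)$. The ball is path connected, since each of its points is joined to $x_0$ by a minimizing geodesic inside it, so $f$ has a root there.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
If $f\equiv0$, every point is a root, so let $f\not\equiv0$. The kernels exist only for $t\le t_0$, that is, for large eigenvalues; a small eigenvalue is handled by making the ball equal to $M$. Put
\[
J=j_{d/2,1},\qquad\lambda_*=(J/t_0)^2,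
\]
\[
c_M=\max\{J,(1+\operatorname{diam}M)\lambda_*^{1/2}\},\qquad C_M=\max\{LC_0J^2,(1+\operatorname{diam}M)\lambda_*^{3/2}\}.
\]

\emph{Some $\lambda\in\Sigma_S$ is smaller than $\lambda_*$.} The radius in Theorem~\ref{thm:A} is at least $c_M\lambda_*^{-1/2}$, and the radius in Theorem~\ref{thm:B} is at least $C_M\lambda_*^{-3/2}$. Both exceed $\operatorname{diam}M$, so the ball is $M$. Since $f\not\equiv0$ is continuous and $\int_Mf=0$, it takes both signs, and since $M$ is connected it has a root.

\emph{All $\lambda\in\Sigma_S$ satisfy $\lambda\ge\lambda_*$.} For Theorem~\ref{thm:A} apply Lemma~\ref{lem:composition} with $\eta=1$, $\nu=\frac d2$ and $t_\lambda=J/\sqrt\lambda\le t_0$; here $C_0t_\lambda^2\le C_0t_0^2\le1=\eta$. So $f$ takes both signs in every ball of radius $J\sum_{\lambda\in\Sigma_S}\lambda^{-1/2}$, and $J\le c_M$.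

For Theorem~\ref{thm:B} we take $\eta$ as small as positivity permits, because the first zero decreases with the order. Let $\eta_\lambda=C_0J^2/\lambda$. Then $0<\eta_\lambda\le C_0t_0^2\le1$. Let $\nu_\lambda=\frac d2-1+\eta_\lambda$ and $t_\lambda=j_{\nu_\lambda,1}/\sqrt\lambda$. By monotonicity in Lemma~\ref{lem:bessel}(c), $t_\lambda\le J/\sqrt\lambda\le t_0$ and $C_0t_\lambda^2\le C_0J^2/\lambda=\eta_\lambda$. So Lemma~\ref{lem:composition} applies, and the Lipschitz bound in Lemma~\ref{lem:bessel}(c) gives
\[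
t_\lambda\le j_{d/2-1,1}\lambda^{-1/2}+LC_0J^2\lambda^{-3/2}.
\]
The constants depend only on $d$, $t_0$, $C_0$ and $\operatorname{diam}M$.
\end{proof}

\begin{remark}\label{rem:hypotheses}
The index $k=0$ is excluded because $\mathsf{j}_\nu(0)=1$: no operator of our family removes a constant, and indeed $2+\cos x$ has no root. Connectedness is used in Lemma~\ref{lem:uc} and in the case of a small eigenvalue; on a disconnected manifold an eigenfunction supported on one component does not change sign on the others. Lemma~\ref{lem:uc} is needed only for the strict change of sign, since a function without roots in the ball is strictly positive or strictly negative there. Compactness gives the finite diameter and makes all constants in Section~\ref{sec:kernel} uniform in $x$; the absence of boundary is used there in Green's formula and for the normal coordinates at every point.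
\end{remark}

\section{Construction of the kernel}\label{sec:kernel}

We prove Proposition~\ref{prop:kernel}. The kernel is written as an explicit part, which generalizes the weight in \eqref{eq:flat}, plus a small continuous remainder. Fix $\eta\in(0,1]$ and write
\[
\beta=\eta-1\in(-1,0],\qquad\nu=\beta+\tfrac d2>-\tfrac12 .
\]
We drop $\eta$ from the notation. The condition $\eta\ge C_0t^2$ enters only in Section~\ref{sub:positivity}.

\subsection{Tools from geometry and analysis}\label{sub:tools}

Let $i_0>0$ be the injectivity radius, $\rho=\min(i_0/2,1)$, $s=d(x,y)$, and $D=\{(x,y):s<i_0\}$. The map $(x,v)\mapsto(x,\exp_xv)$ is a diffeomorphism from $\{|v|<i_0\}\subset TM$ onto $D$, and $s=|v|$. So $s^2$ is smooth on $D$, and $D_\rho=\{s\le\rho\}$ is a compact subset of $D$. Let $\Theta>0$ be the smooth function on $D$ with $dy=\Theta\,dv$ in normal coordinates at $x$; then $\Theta(x,x)=1$. All differential operators act in $y$. By the Gauss lemma, $\nabla s=\partial_s$ is the unit radial field, so $s\,\partial_s=\frac12\nabla s^2=\sum_iv^i\partial_{v^i}$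 is smooth on $D$. In polar coordinates $dy=\Theta s^{d-1}\,ds\,d\theta$, whence $\Delta s=\partial_s\log(\Theta s^{d-1})$. Therefore
\begin{equation}\label{eq:gauss}
|\nabla s^2|^2=4s^2,\qquad\Delta s^2=2|\nabla s|^2+2s\,\Delta s=2d+2s\,\partial_s\log\Theta .
\end{equation}

The norm $\|(1-\Delta)^du\|_{L^2}$ is equivalent to the Sobolev norm of $H^{2d}(M)$, and $H^{2d}(M)\subset C^0(M)$ because $2d>d/2$. So there is $C_S=C_S(M,g)$ with $\sup|u|\le C_S\|(1-\Delta)^du\|_{L^2}$ for smooth $u$. We use this in spectral form.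

\begin{lemma}\label{lem:sobolev}
If $\sum_k(1+\lambda_k)^{2d}\xi_k^2<\infty$, then $\sum_k\xi_k\phi_k$ converges absolutely and uniformly on $M$, and its sum is bounded by $C_S\big(\sum_k(1+\lambda_k)^{2d}\xi_k^2\big)^{1/2}$.
\end{lemma}

\begin{proof}
Fix $y$ and $n$, let $u=\sum_{k\le n}(1+\lambda_k)^{-2d}\phi_k(y)\phi_k$ and $X=\sum_{k\le n}(1+\lambda_k)^{-2d}\phi_k(y)^2$. Then $u(y)=X$ and $\|(1-\Delta)^du\|_{L^2}^2=X$, so $X\le C_S\sqrt X$ and $X\le C_S^2$. Apply the Cauchy--Schwarz inequality to $\sum_k|\xi_k||\phi_k(y)|$ and to its tails.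
\end{proof}

Finally, for $\psi\in C^\infty(M)$ with coefficients $\hat\psi_k=\langle\psi,\phi_k\rangle$, the function $\cos(\tau\sqrt{-\Delta})\psi=\sum_k\hat\psi_k\cos(\tau\sqrt{\lambda_k})\phi_k$ is the smooth solution of the wave equation $u_{\tau\tau}=\Delta u$ with data $u=\psi$, $u_\tau=0$ at $\tau=0$. \emph{Finite propagation speed} means that it vanishes at $x$ whenever $d(x,\operatorname{supp}\psi)>|\tau|$.

\subsection{The transport equations}\label{sub:transport}

By Lemma~\ref{lem:bessel}(a), a kernel with \eqref{eq:kernel} should solve the Euler--Poisson--Darboux equation $(\partial_t^2+\frac{2\nu+1}t\partial_t-\Delta)\mathcal{K}_t=0$. The flat weight suggests removing the factor $t^{-2\nu}$. From $(t^{-2\nu}V)'=t^{-2\nu}(V'-\frac{2\nu}tV)$ and $(t^{-2\nu}V)''=t^{-2\nu}(V''-\frac{4\nu}tV'+\frac{2\nu(2\nu+1)}{t^2}V)$ we get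
\begin{equation}\label{eq:conjugation}
\big(\partial_t^2+\tfrac{2\nu+1}t\partial_t\big)(t^{-2\nu}V)=t^{-2\nu}\big(\partial_t^2+\tfrac{1-2\nu}t\partial_t\big)V .
\end{equation}
So we look for approximate solutions of $\mathcal{L}_\nu U=0$, where $\mathcal{L}_\nu=\partial_t^2+\frac{1-2\nu}t\partial_t-\Delta$, as sums of powers of $q=t^2-s^2$ of increasing order with coefficients independent of $t$.

For $b>-1$ let $\chi^b(q)=q^b/\Gamma(b+1)$ for $q>0$ and $\chi^b(q)=0$ for $q\le0$. If $b$ is larger than the integer $m\ge0$, then $\chi^b\in C^m(\mathbb{R})$. For $b>2$ we have $(\chi^b)'=\chi^{b-1}$, $(\chi^b)''=\chi^{b-2}$, and $q\chi^{b-2}=(b-1)\chi^{b-1}$. Let $0<t<\rho$, $b>2$, and $w$ smooth on $D$. The function $\chi^b(q)w$, extended by zero, is $C^2$ in $(t,y)$ with support in $\{s\le t\}$. Since $\nabla q=-\nabla s^2$, the chain rule and \eqref{eq:gauss} give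
\begin{equation}\label{eq:laplace}
\Delta(\chi^bw)=\chi^{b-2}\,4s^2w-\chi^{b-1}\big(w\,\Delta s^2+4s\,\partial_sw\big)+\chi^b\,\Delta w ,
\end{equation}
while $(\partial_t^2+\frac{1-2\nu}t\partial_t)\chi^b=4t^2\chi^{b-2}+(4-4\nu)\chi^{b-1}$. In the difference the terms with $\chi^{b-2}$ combine to $4q\chi^{b-2}w=4(b-1)\chi^{b-1}w$, so
\begin{equation}\label{eq:onestep}
\mathcal{L}_\nu(\chi^bw)=\chi^{b-1}\big[(4b-4\nu+\Delta s^2)w+4s\,\partial_sw\big]-\chi^b\Delta w .
\end{equation}
For $b=\beta+l$ and $\nu=\beta+\frac d2$ we have $4b-4\nu+\Delta s^2=4l+2s\,\partial_s\log\Theta$, which does not contain $\beta$. The bracket for the term $l$ cancels the last term for $l-1$ if, with $w_{-1}=0$,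
\begin{equation}\label{eq:transport}
\big(4l+2s\,\partial_s\log\Theta\big)w_l+4s\,\partial_sw_l=\Delta w_{l-1},\qquad l\ge0 .
\end{equation}
These are ordinary differential equations along the geodesic rays from $x$. For $l=0$ take $w_0=\Theta^{-1/2}$, which satisfies $4s\,\partial_sw_0=-2(s\,\partial_s\log\Theta)w_0$ and $w_0(x,x)=1$. For $l\ge1$ put $w_l=w_0v_l$. Then \eqref{eq:transport} becomes $4lv_l+4s\,\partial_sv_l=h_l$ with $h_l=w_0^{-1}\Delta w_{l-1}$, and we define
\begin{equation}\label{eq:hadamard}
v_l(x,\exp_xv)=\frac14\int_0^1\sigma^{l-1}\,h_l(x,\exp_x(\sigma v))\,d\sigma .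
\end{equation}
By induction the $w_l$ are smooth on $D$. To verify the equation, abbreviate $h_l(\sigma v)=h_l(x,\exp_x(\sigma v))$ and note that $s\,\partial_s$ applied to $v\mapsto h_l(\sigma v)$ gives $\sigma\frac{d}{d\sigma}h_l(\sigma v)$. Hence $4lv_l+4s\,\partial_sv_l=\int_0^1\frac{d}{d\sigma}[\sigma^lh_l(\sigma v)]\,d\sigma=h_l(v)$. The Hadamard coefficients $w_l$ depend only on $(M,g)$. On $\mathbb{R}^d$ they are $w_0=1$ and $w_l=0$ for $l\ge1$, which recovers \eqref{eq:flat}.

\subsection{The parametrix}\label{sub:parametrix}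

Let $N=3d+1$; the choice is explained in Section~\ref{sub:remainder}. With $c_\nu$ as in \eqref{eq:flat} define, for $0<t<\rho$ and any real $\beta>-1$, $\nu=\beta+\frac d2$,
\[
P_t=c_\nu t^{-2\nu}\sum_{l=0}^N\chi^{\beta+l}(t^2-s^2)\,w_l,\qquad E_t=c_\nu t^{-2\nu}\chi^{\beta+N}(t^2-s^2)\,\Delta w_N ,
\]
extended by zero to $y\in M$. Both are integrable in $y$ because $\beta>-1$.

\begin{lemma}\label{lem:parametrix}
Let $-\Delta\phi=\lambda\phi$, $x\in M$, $\beta>-1$, and set $A(t)=\int P_t\phi\,dy$, $e(t)=\int E_t\phi\,dy$. Then $A$ extends to a smooth even function on $(-\rho,\rho)$ with $A(0)=\phi(x)$, $e$ extends continuously to $[0,\rho)$, and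
\begin{equation}\label{eq:ode}
A''+\tfrac{2\nu+1}tA'+\lambda A=-e\qquad(0<t<\rho).
\end{equation}
\end{lemma}

For the values $\beta\in(-1,0]$ that we need, $\chi^\beta$ is not even continuous, and \eqref{eq:onestep} has no classical meaning. We therefore prove \eqref{eq:ode} for $\beta>2$ and continue analytically in $\beta$. This is possible because the $w_l$ do not depend on $\beta$.

\begin{proof}
Let $\bar g_l(s)=\int_{S^{d-1}}(w_l\phi\,\Theta)(x,\exp_x(s\theta))\,d\theta$. It is smooth on $(-i_0,i_0)$, and even by the symmetry $\theta\mapsto-\theta$. Polar coordinates and $s=\sigma t$ produce a factor $t^{2\beta+2l+d}=t^{2\nu+2l}$, so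
\begin{equation}\label{eq:polar}
A(t)=c_\nu\sum_{l=0}^Nt^{2l}\int_0^1\frac{(1-\sigma^2)^{\beta+l}}{\Gamma(\beta+l+1)}\,\bar g_l(\sigma t)\,\sigma^{d-1}\,d\sigma .
\end{equation}
In the same way $e(t)$ is the term $l=N$ of \eqref{eq:polar} with $\Delta w_N$ in place of $w_N$. The right side of \eqref{eq:polar} is smooth and even in $t\in(-\rho,\rho)$, and $e$ is continuous on $[0,\rho)$. At $t=0$ only $l=0$ contributes, with $\bar g_0(0)=2\pi^{d/2}\phi(x)/\Gamma(\frac d2)$ and $\int_0^1(1-\sigma^2)^\beta\sigma^{d-1}d\sigma=\Gamma(\beta+1)\Gamma(\frac d2)/(2\Gamma(\nu+1))$. Thus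
\[
A(0)=\pi^{-d/2}\Gamma(\nu+1)\cdot\frac{\Gamma(\frac d2)}{2\,\Gamma(\nu+1)}\cdot\frac{2\pi^{d/2}}{\Gamma(\frac d2)}\,\phi(x)=\phi(x).
\]

Let $\beta>2$ and $U=\sum_{l=0}^N\chi^{\beta+l}w_l$. By \eqref{eq:onestep} and \eqref{eq:transport} the sum telescopes:
\[
\mathcal{L}_\nu U=\sum_{l=0}^N\big(\chi^{\beta+l-1}\Delta w_{l-1}-\chi^{\beta+l}\Delta w_l\big)=-\chi^{\beta+N}\Delta w_N .
\]
Since $U$ is $C^2$ in $(t,y)$, we may multiply by $\phi$, integrate over $M$, move $\partial_t$ outside the integral, and use Green's formula $\int\phi\,\Delta U=-\lambda\int\phi\,U$. With $V=\int U\phi\,dy$ this gives $V''+\frac{1-2\nu}tV'+\lambda V=-\int\chi^{\beta+N}\Delta w_N\,\phi\,dy$. As $A=c_\nu t^{-2\nu}V$, identity \eqref{eq:conjugation} yields \eqref{eq:ode}.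

Now fix $t\in(0,\rho)$ and let $\beta$ be complex. Differentiating \eqref{eq:polar} under the integral, we see that $A,A',A''$ and $e$ are finite sums of terms
\[
\frac{\pi^{-d/2}\,\Gamma(\beta+\frac d2+1)}{\Gamma(\beta+l+1)}\int_0^1(1-\sigma^2)^{\beta+l}\,\omega(\sigma)\,d\sigma
\]
with $\omega$ continuous on $[0,1]$ and independent of $\beta$. For $\operatorname{Re}\beta\ge\beta_0>-1$ the integrand is holomorphic in $\beta$ and dominated by $(1-\sigma^2)^{\beta_0}|\omega|$, so each term is holomorphic in $\operatorname{Re}\beta>-1$. Both sides of \eqref{eq:ode}, with $\nu=\beta+\frac d2$, are holomorphic there and agree for real $\beta>2$. By the identity theorem they agree for all $\beta>-1$.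
\end{proof}

\subsection{The remainder}\label{sub:remainder}

From now on $\beta\in(-1,0]$ again. Write $A_k,e_k$ for the functions of Lemma~\ref{lem:parametrix} with $\phi=\phi_k$, and let
\[
R_k(t)=\mathsf{j}_\nu(t\sqrt{\lambda_k})\,\phi_k(x)-A_k(t)
\]
be the defect of the parametrix on $\phi_k$. By Lemmas~\ref{lem:bessel}(a) and~\ref{lem:parametrix}, $R_k''+\frac{2\nu+1}tR_k'+\lambda_kR_k=e_k$ and $R_k(0)=R_k'(0)=0$. Since $\nu>-\frac12$, Lemma~\ref{lem:energy} gives
\begin{equation}\label{eq:Rk}
|R_k(t)|\le t\int_0^t|e_k(\tau)|\,d\tau .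
\end{equation}
We need $\sum_kR_k\phi_k$ to be small in the supremum norm. By Lemma~\ref{lem:sobolev} it suffices to bound $(1-\Delta)^dE_\tau$ in $L^2$, because the $e_k(\tau)=\langle E_\tau,\phi_k\rangle$ are the coefficients of $E_\tau$. Each application of $\Delta$ lowers the exponent of $\chi$ by at most $2$, and the factor $\tau^{-2\nu}$ must be compensated; $N=3d+1$ leaves room for both.

Since $\beta+N>3d>2d$, we have $E_\tau\in C^{2d}(M)$, with support in $\{s\le\tau\}$. Apply \eqref{eq:laplace} $d$ times, starting from $b=\beta+N$. Before each application all exponents are at least $\beta+N-2(d-1)=\beta+d+3>2$, so the formula applies, and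
\[
(1-\Delta)^dE_\tau=c_\nu\tau^{-2\nu}\sum_{i=0}^{2d}\chi^{\beta+N-i}(\tau^2-s^2)\,H_i ,
\]
where the $H_i$ are smooth on $D$ and independent of $\tau$ and $\beta$, because the coefficients in \eqref{eq:laplace} contain neither $\tau$ nor $b$. The $H_i$ are bounded on the compact set $D_\rho$. All exponents $b=\beta+N-i$ satisfy $b\ge\beta+d+1>0$; the function $1/\Gamma$ is bounded on $[1,\infty)$, and $0\le q\le\tau^2\le1$ on the support, so $\chi^b(q)\le C\tau^{2(\beta+d+1)}$. Also $c_\nu$ is bounded for $\nu\in[\frac d2-1,\frac d2]$. Hence, uniformly in $x\in M$, $\beta\in(-1,0]$ and $0<\tau<\rho$,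
\[
|(1-\Delta)^dE_\tau|\le C\tau^{-2\nu+2\beta+2d+2}=C\tau^{d+2}\le C .
\]
Green's formula, applied $d$ times, gives $\langle(1-\Delta)^dE_\tau,\phi_k\rangle=(1+\lambda_k)^de_k(\tau)$. By \eqref{eq:Rk}, Minkowski's integral inequality in $\ell^2$, and Parseval's identity,
\[
\Big(\sum_k(1+\lambda_k)^{2d}R_k(t)^2\Big)^{1/2}\le t\int_0^t\|(1-\Delta)^dE_\tau\|_{L^2}\,d\tau\le C\operatorname{vol}(M)^{1/2}\,t^2 .
\]
By Lemma~\ref{lem:sobolev}, $R(t,x,\cdot)=\sum_kR_k(t)\phi_k$ is continuous on $M$ and
\begin{equation}\label{eq:R}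
\sup_{y\in M}|R(t,x,y)|\le C_1t^2,\qquad C_1=C_1(M,g).
\end{equation}
Define $\mathcal{K}_t(x,y)=P_t(x,y)+R(t,x,y)$ for $0<t<\rho$. Then $\mathcal{K}_t(x,\cdot)\in L^1(M)$ and $\int\mathcal{K}_t\phi_k\,dy=A_k(t)+R_k(t)=\mathsf{j}_\nu(t\sqrt{\lambda_k})\phi_k(x)$ for all $k$. Every eigenfunction is a finite combination of $\phi_k$ with the same eigenvalue, so \eqref{eq:kernel} holds.

\subsection{Support}\label{sub:support}

The bound \eqref{eq:R} alone does not suffice: outside $B(x,t)$ there is no main term, and $f$ has no sign there, so the kernel must vanish exactly. Poisson's formula gives this, since it writes our operator as an average of wave operators with times at most $t$; here $\nu>-\frac12$ is used again. Let $\psi\in C^\infty(M)$ have support in the open set $\{y:d(x,y)>t\}$. Since $\sum_k(1+\lambda_k)^{2d}\hat\psi_k^2=\|(1-\Delta)^d\psi\|_{L^2}^2<\infty$, Lemma~\ref{lem:sobolev} shows that $\psi=\sum_k\hat\psi_k\phi_k$ uniformly and that $\sum_k|\hat\psi_k||\phi_k(x)|<\infty$. The first fact allows termwise integration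 against $\mathcal{K}_t(x,\cdot)\in L^1$, and the second allows exchanging the sum with the integral in $\sigma$:
\[
\begin{aligned}
\int\mathcal{K}_t(x,y)\psi(y)\,dy&=\sum_k\hat\psi_k\,\mathsf{j}_\nu(t\sqrt{\lambda_k})\,\phi_k(x)\\
&=C_{-1/2,\,\nu+1/2}\int_0^1(1-\sigma^2)^{\nu-1/2}\big(\cos(t\sigma\sqrt{-\Delta})\psi\big)(x)\,d\sigma .
\end{aligned}
\]
The integrand vanishes by finite propagation speed, because $d(x,\operatorname{supp}\psi)>t\ge t\sigma$. On $\{s>t\}$ we have $\mathcal{K}_t=R$, which is continuous and, as just shown, orthogonal to all such $\psi$. So $\mathcal{K}_t=0$ on $\{s>t\}$. The sphere $\{s=t\}$ is a Euclidean sphere in normal coordinates, since $t<i_0$, and has measure zero; we set $\mathcal{K}_t=0$ on it.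

\subsection{Positivity}\label{sub:positivity}

Let
\[
m_0=\min_{D_\rho}w_0>0,\qquad W=\max_{D_\rho}\sum_{l=1}^N|w_l|,\qquad c_*=\min_{\nu\in[d/2-1,\,d/2]}c_\nu>0 .
\]
For $s<t<\rho$ and $q=t^2-s^2\in(0,t^2]$, factor out the leading term:
\begin{equation}\label{eq:factor}
\mathcal{K}_t=c_\nu t^{-2\nu}\frac{q^\beta}{\Gamma(\beta+1)}\Big\{w_0+\sum_{l=1}^N\frac{q^l\,w_l}{(\beta+1)\cdots(\beta+l)}\Big\}+R .
\end{equation}
In the braces, $\beta+1=\eta$, $\beta+i>1$ for $i\ge2$, and $q^l\le t^2$ because $t\le1$. So the expression in braces is at least $m_0-Wt^2/\eta$. In the prefactor, $q^\beta\ge t^{2\beta}$ because $\beta\le0$; this is where $\eta\le1$ is used, and for $\eta>1$ the main term would vanish at the boundary of the ball and could not dominate $C_1t^2$. Further $1/\Gamma(\eta)=\eta/\Gamma(1+\eta)\ge\eta$, since $\Gamma$ is convex on $[1,2]$ with $\Gamma(1)=\Gamma(2)=1$. As $2\beta-2\nu=-d$, the prefactor is at least $c_*\eta t^{-d}$. Put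
\[
C_0=1+\frac{2W}{m_0}+\frac{2C_1}{c_*m_0}.
\]
If $\eta\ge C_0t^2$, then $Wt^2/\eta\le m_0/2$, the expression in braces is at least $m_0/2$, and with $t^{-d}\ge1$
\[
\mathcal{K}_t\ge\tfrac12c_*m_0\,\eta\,t^{-d}-C_1t^2\ge\big(\tfrac12c_*m_0C_0-C_1\big)t^2\ge\tfrac12c_*m_0t^2>0 .
\]
Choose $t_0\in(0,\rho)$ with $C_0t_0^2\le1$. The constants $\rho,m_0,W,c_*,C_S$, the bounds for $H_i$, and $\operatorname{vol}(M)$ are defined without reference to an eigenbasis. This proves Proposition~\ref{prop:kernel}.\hfill$\square$

\begin{remark}\label{rem:curvature}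
A condition of the form $\eta\ge Ct^2$ cannot be dropped from Proposition~\ref{prop:kernel}. Let $d\ge2$. In normal coordinates $\Theta=1-\frac16\operatorname{Ric}_x(v,v)+O(|v|^3)$, so $w_0=1+\frac1{12}\operatorname{Ric}_x(v,v)+O(|v|^3)$ and $\Delta w_0(x,x)=\frac16\operatorname{Scal}(x)$. By \eqref{eq:hadamard}, $w_1(x,x)=\frac1{24}\operatorname{Scal}(x)$. Setting $y=x$ in \eqref{eq:factor} and using \eqref{eq:R},
\[
\mathcal{K}_t(x,x)=\frac{c_\nu t^{-d}}{\Gamma(1+\eta)}\Big(\eta+\frac{t^2}{24}\operatorname{Scal}(x)+O(t^4)\Big)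
\]
uniformly in $\eta\in(0,1]$. If $\operatorname{Scal}(x)<0$, $\eta\le\frac1{48}|\operatorname{Scal}(x)|\,t^2$ and $t$ is small, the kernel is negative near $y=x$. It is determined almost everywhere by \eqref{eq:kernel}, because finite sums of eigenfunctions are dense in $C^0(M)$. The loss $\eta\sim t^2\sim\lambda^{-1}$ is the source of the term $C_M\lambda^{-3/2}$ in our proof of Theorem~\ref{thm:B}.
\end{remark}

\section{Lower bounds}\label{sec:lower}

\subsection{A gradient estimate on every manifold}

For $u=\cos(\sqrt\lambda\,x)$ the quantity $u'^2+\lambda u^2$ is constant, so $u$ needs distance $\pi/(2\sqrt\lambda)$ to fall from its maximum to zero. The maximum principle shows that on a manifold an eigenfunction cannot fall faster, up to a curvature correction. Recall Bochner's formula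
\[
\tfrac12\Delta|\nabla u|^2=|\operatorname{Hess}u|^2+\langle\nabla u,\nabla\Delta u\rangle+\operatorname{Ric}(\nabla u,\nabla u).
\]

\begin{proof}[Proof of Theorem~\ref{thm:C}(1)]
By compactness $\operatorname{Ric}\ge-\kappa g$ for some $\kappa\ge0$. Let $u$ be a real eigenfunction with eigenvalue $\lambda>0$, scaled so that $\max|u|=u(x_0)=1$. Let $\alpha>\lambda+\kappa$ and $\Phi=|\nabla u|^2+\alpha u^2$. Suppose $\nabla u\ne0$ at a maximum point of $\Phi$. There $0=\frac12\nabla\Phi=\operatorname{Hess}u(\nabla u)+\alpha u\nabla u$, so $-\alpha u$ is an eigenvalue of $\operatorname{Hess}u$ and $|\operatorname{Hess}u|^2\ge\alpha^2u^2$. Bochner's formula and $\frac12\Delta u^2=|\nabla u|^2-\lambda u^2$ give at this point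
\[
\tfrac12\Delta\Phi\ge\alpha(\alpha-\lambda)u^2+(\alpha-\lambda-\kappa)|\nabla u|^2>0,
\]
which is impossible at a maximum. So $\nabla u=0$ there, and $\max\Phi\le\alpha$. Letting $\alpha\downarrow\lambda+\kappa$,
\[
|\nabla u|^2\le(\lambda+\kappa)(1-u^2)\quad\text{on }M.
\]
Let $\gamma$ be a unit-speed minimizing geodesic from $x_0$. To avoid the singularity of $\arccos$ at $\pm1$ take $\varepsilon>0$; then
\[
\Big|\frac{d}{d\tau}\arccos\frac{u(\gamma(\tau))}{1+\varepsilon}\Big|\le\frac{|\nabla u|}{\sqrt{(1+\varepsilon)^2-u^2}}\le\sqrt{\lambda+\kappa}.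
\]
Integrating and letting $\varepsilon\to0$ gives $\arccos u(\gamma(\tau))\le\tau\sqrt{\lambda+\kappa}$. Hence $u>0$ on $B\big(x_0,\frac\pi2(\lambda+\kappa)^{-1/2}\big)$. If $c<\pi/2$, then $c\lambda^{-1/2}<\frac\pi2(\lambda+\kappa)^{-1/2}$ for large $\lambda$. So for all large $k$ the function $\phi_k$ has no root in some ball of radius $c\lambda_k^{-1/2}$.
\end{proof}

\subsection{Zonal harmonics on the sphere}

\begin{proof}[Proof of Theorem~\ref{thm:C}(2)]
For $d=1$ the eigenfunction $\cos\ell x$ is positive on the ball of radius $\pi/(2\ell)=j_{-1/2,1}\lambda^{-1/2}$ about $0$. Let $d\ge2$, $a=\frac d2-1$, $x_0\in\mathbb{S}^d$ and $\vartheta=d(x,x_0)$. For $u=y(\cos\vartheta)$ we have $\Delta u=u_{\vartheta\vartheta}+(d-1)\cot\vartheta\,u_\vartheta=(1-\xi^2)y''(\xi)-d\,\xi\,y'(\xi)$ at $\xi=\cos\vartheta$. The Jacobi polynomial $y=P_\ell^{(a,a)}$ solves $(1-\xi^2)y''-(2a+2)\xi y'+\ell(\ell+2a+1)y=0$. So $u_\ell=P^{(a,a)}_\ell(\cos\vartheta)$, a polynomial in $\langle x,x_0\rangle$, is an eigenfunction with $\lambda=\ell(\ell+d-1)\ge\ell^2$.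 By the Mehler--Heine theorem \cite[Thm.~8.1.1]{Szego},
\[
\ell^{-a}P^{(a,a)}_\ell\big(\cos(z/\ell)\big)\to(z/2)^{-a}J_a(z)=\mathsf{j}_a(z)/\Gamma(a+1)
\]
uniformly for bounded $z$. Given $\varepsilon\in(0,j_{a,1})$, the limit has a positive minimum on $[0,j_{a,1}-\varepsilon]$. So for large $\ell$ we have $u_\ell>0$ for $\vartheta\le(j_{a,1}-\varepsilon)/\ell$, in particular on the ball of radius $(j_{a,1}-\varepsilon)\lambda^{-1/2}$ about $x_0$.

If $j<j_{d/2-1,1}$ and $C<\infty$, take $\varepsilon<j_{d/2-1,1}-j$. Then $j\lambda^{-1/2}+C\lambda^{-3/2}<(j_{d/2-1,1}-\varepsilon)\lambda^{-1/2}$ for large $\lambda$, so Theorem~\ref{thm:B} fails with $(j,C)$ in place of $(j_{d/2-1,1},C_M)$.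
\end{proof}

\subsection{Clustered frequencies on the torus}

In Example~\ref{ex:beats}, substitute $t=Kx$. Then $K\big(\cos t-\cos(1+\frac1K)t\big)\to t\sin t$: the linear factor $t$ cancels the sign change of $\sin t$ at $0$, and $\varepsilon\cos t$ lifts the resulting double zero. With $n$ clustered frequencies we dispose of a polynomial factor of degree $n-1$, which cancels $n-1$ consecutive sign changes.

\begin{proof}[Proof of Theorem~\ref{thm:C}(3)]
The upper bound on a circle is Proposition~\ref{prop:circle}. For the lower bound let $I=[-n(\frac\pi2-\delta),\,n(\frac\pi2-\delta)]$, a compact subinterval of $I_0=(-\frac{n\pi}2,\frac{n\pi}2)$.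

\emph{A positive function in the limiting space.} Let $z_i=-\frac{n\pi}2+i\pi$ for $1\le i\le n-1$, and $\Pi(t)=\prod_i(t-z_i)$. Let $\psi=\cos$ for odd $n$ and $\psi=\sin$ for even $n$. The $z_i$ are odd multiples of $\frac\pi2$ for odd $n$ and multiples of $\pi$ for even $n$; they are exactly the zeros of $\psi$ in $I_0$, and they are simple. Hence $\psi/\Pi$ extends to a continuous function without zeros on $I_0$, and for a suitable sign $F=\pm\psi\,\Pi=\pm(\psi/\Pi)\,\Pi^2$ is nonnegative on $I_0$ and vanishes only at the $z_i$. Since $-z_i=z_{n-i}$, we have $\Pi(-t)=(-1)^{n-1}\Pi(t)$; the function $\psi$ has the same parity, so $F$ is even. By Lagrange interpolation there is a polynomial $p$ of degree at most $n-2$ with $p(z_i)\psi'(z_i)=1$ for all $i$ (for $n=1$ take $p=0$). Let $G(t)=\frac12\big(p(t)\psi'(t)+p(-t)\psi'(-t)\big)$. Then $G$ is even, and $G(z_i)=1$ by the symmetry of the $z_i$. On an open neighborhood of the $z_i$ in $I_0$ we have $F\ge0$ and $G\ge\frac12$. On the rest of $I$, a compact set, $F$ has a positive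 lower bound and $G$ is bounded. So $H=F+\varepsilon G>0$ on $I$ for small $\varepsilon>0$.

We have $H=p_1\cos t+p_2\sin t$ with polynomials of degree at most $n-1$. Since $H$ equals its even part, we may take $p_1$ even and $p_2$ odd. Now $\operatorname{Re}[(it)^je^{it}]$ is $\pm t^j\cos t$ for even $j$ and $\pm t^j\sin t$ for odd $j$, so $H=\sum_{j=0}^{n-1}\gamma_j\operatorname{Re}[(it)^je^{it}]$ with real $\gamma_j$.

\emph{Approximation by cosines.} By the binomial theorem, as $h\to0$ and uniformly on $I$,
\[
h^{-j}\sum_{l=0}^j(-1)^{j-l}\binom jl\cos\big((1+lh)t\big)=\operatorname{Re}\Big[e^{it}\Big(\frac{e^{iht}-1}h\Big)^j\Big]\to\operatorname{Re}\big[(it)^je^{it}\big].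
\]
Since $\min_IH>0$, for $h=1/K$ with a large integer $K>n$ some combination $\sum_{l=0}^{n-1}b_l\cos((1+l/K)t)$ is positive on $I$. Positivity on the compact set $I$ persists under small changes of the $b_l$, so we may take all $b_l\ne0$. Then
\[
f(x)=\sum_{l=0}^{n-1}b_l\cos\big((K+l)x_1\big)
\]
on $\mathbb{T}^d$ is a combination of $n$ eigenfunctions with the distinct eigenvalues $(K+l)^2$, and $f>0$ where $|x_1|\le\frac nK(\frac\pi2-\delta)<\pi$. This strip contains the ball about $0$ of radius
\[
\big(\tfrac\pi2-\delta\big)\frac nK\ge\big(\tfrac\pi2-\delta\big)\sum_{l=0}^{n-1}\frac1{K+l}.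
\]
The $n$ functions $\cos((K+l)x_1)$ lie in different eigenspaces; we normalize them and complete them to a real orthonormal eigenbasis. For $d=1$ the two bounds together show that $\frac\pi2$ is optimal for every $n$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Steinerberger}
Stefan Steinerberger, \emph{Local sign changes of polynomials}, arXiv:2301.07031 (2023).

\bibitem{Szego}
Szeg\H{o}, \emph{Orthogonal Polynomials}.

\end{thebibliography}
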